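\title{A Caro--Wei bound for $k$-independent sets}

\begin{abstract}
A set of vertices of a graph $G$ is $k$-independent if it induces a subgraph of maximum degree at most $k$, and $\alpha_k(G)$ is the largest size of such a set. We prove that $\alpha_k(G)\ge\sum_v \frac{k+1}{\deg(v)+k+1}$ for every graph $G$ and every integer $k\ge0$. For $k=0$ this is the Caro--Wei bound. The proof double counts the edges leaving a well-chosen $k$-independent set, with vertex weights taken from a maximizer of a quadratic function on the nonnegative orthant. We determine all graphs for which equality holds, and we show that the bound is pointwise best among all bounds of the form $\sum_v \frac{a}{\deg(v)+c}$.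
\end{abstract}

\section{The question and the results}\label{sec:intro}

Graphs are finite and simple. Throughout, $G=(V,E)$ has $n\ge1$ vertices, $d_v$ is the degree of the vertex $v$, and $\mathrm{d}(G)=\frac1n\sum_v d_v$ is the average degree. We write $u\sim v$ when $uv\in E$. For $T\subseteq V$, let $G[T]$ be the subgraph induced on $T$, let $e(T)$ be its number of edges, and let $\deg_T(v)$ be the number of neighbors in $T$ of a vertex $v$, which may or may not lie in $T$.

Fix an integer $k\ge0$. A set $S\subseteq V$ is \emph{$k$-independent} if $\deg_S(v)\le k$ for every $v\in S$, that is, if $G[S]$ has maximum degree at most $k$. The \emph{$k$-independence number} $\alpha_k(G)$ is the largest size of a $k$-independent set. Thus $\alpha_0=\alpha$ is the usual independence number, and $\alpha_1(G)$ is the largest number of vertices that induce a disjoint union of single vertices and single edges.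

For $k=0$ the Caro--Wei bound states that
\[
\alpha(G)\ \ge\ \sum_{v\in V}\frac1{d_v+1}\ \ge\ \frac{n}{\mathrm{d}(G)+1}.
\]
It assigns to each vertex a share that depends only on its degree, and the shares add up to at most $\alpha(G)$. Which share can a vertex claim in a largest $k$-independent set? The following question comes from the paper of Bojilov, Caro, Hansberg and Nenov \cite{BCHN}: is it true, for every integer $k\ge0$ and every graph $G$, that
\begin{equation}\label{eq:question}
\alpha_k(G)\ \ge\ \sum_{v\in V}\frac{k+1}{d_v+k+1}\ \ge\ \frac{n}{\mathrm{d}(G)+k+1}\ ?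
\end{equation}
The answer is yes, in a stronger form. Put
\[
\varphi_v=\frac{k+1}{d_v+k+1},\qquad f(G)=\sum_{v\in V}\varphi_v ,
\]
and for $z\in\mathbb{R}^V$ put
\begin{equation}\label{eq:Q}
Q(z)=2\sum_{v\in V}z_v-\sum_{v\in V}z_v^2-\frac{2}{k+1}\sum_{uv\in E}z_uz_v .
\end{equation}

\begin{theorem}\label{thm:bound}
For every integer $k\ge0$ and every graph $G$, the function $Q$ attains a maximum on $\mathbb{R}^V_{\ge0}$, and
\[
\alpha_k(G)\ \ge\ \max_{z\in\mathbb{R}^V_{\ge0}}Q(z)\ \ge\ \sum_{v\in V}\frac{k+1}{d_v+k+1}+\frac1{k+1}\sum_{uv\in E}(\varphi_u-\varphi_v)^2 .
\]
Consequently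
\[
\alpha_k(G)\ \ge\ \sum_{v\in V}\frac{k+1}{d_v+k+1}\ \ge\ \frac{(k+1)\,n}{\mathrm{d}(G)+k+1}\ \ge\ \frac{n}{\mathrm{d}(G)+k+1}.
\]
\end{theorem}

The proof does not use the Caro--Wei bound, which it recovers for $k=0$. The extra sum over edges vanishes only when adjacent vertices have equal degrees, and this is the first step toward the cases of equality. Recall that $K_{2,\dots,2}$ with $s$ parts is the graph on $2s$ vertices, split into $s$ pairs, in which two vertices are adjacent exactly when they lie in different pairs. It is $K_{2s}$ with a perfect matching removed; for $s=2$ it is the cycle $C_4$.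

\begin{theorem}\label{thm:equality}
The equality $\alpha_k(G)=\sum_{v}\frac{k+1}{d_v+k+1}$ holds if and only if
\begin{itemize}
\item $k=0$ and $G$ is a disjoint union of cliques; or
\item $k=1$ and every component of $G$ is $K_1$ or a graph $K_{2,\dots,2}$ with at least two parts; or
\item $k\ge2$ and $G$ has no edges.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:average}
The equality $\alpha_k(G)=\frac{(k+1)n}{\mathrm{d}(G)+k+1}$ holds if and only if $G$ is regular and is one of the graphs listed for $k$ in Theorem~\ref{thm:equality}. In particular, for $k\ge2$ and every graph $G$ with at least one edge, $\alpha_k(G)$ is strictly larger than both $f(G)$ and $\frac{(k+1)n}{\mathrm{d}(G)+k+1}$.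
\end{corollary}

Although equality is rare for $k\ge2$, the constants in the share $\varphi_v$ cannot be improved.

\begin{proposition}\label{prop:optimal}
Fix $k\ge0$. If $a,c>0$ are such that $\alpha_k(G)\ge\sum_v\frac{a}{d_v+c}$ for all graphs $G$, then $\frac{a}{x+c}\le\frac{k+1}{x+k+1}$ for all $x\ge0$. So the bound of Theorem~\ref{thm:bound} is pointwise best among all bounds of this form.
\end{proposition}

Section~\ref{sec:shares} proves Proposition~\ref{prop:optimal}. Section~\ref{sec:regular} proves the bound for regular graphs by an unweighted edge count, Section~\ref{sec:weights} finds the weights that make the count work for all graphs, and Section~\ref{sec:equality} treats equality.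

\section{Which shares are possible}\label{sec:shares}

The two extreme families of graphs already single out the share $\frac{k+1}{x+k+1}$ for a vertex of degree $x$. An isolated vertex can claim at most $1$. In a clique a set of $s$ vertices induces a graph of degree $s-1$, so $\alpha_k(K_N)=\min\{N,k+1\}$, and a vertex of a large clique $K_N$ can claim at most $\frac{k+1}{N}$.

\begin{proof}[Proof of Proposition~\ref{prop:optimal}]
The graph $K_1$ gives $1\ge a/c$, so $a\le c$. The graph $K_N$ with $N\ge k+1$ gives $k+1\ge\frac{aN}{N-1+c}$, and the right side tends to $a$ as $N\to\infty$, so $a\le k+1$. For fixed $x\ge0$ the function $s\mapsto\frac{s}{x+s}=1-\frac{x}{x+s}$ is nondecreasing on $(0,\infty)$. Hence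
\[
\frac{a}{x+c}\ \le\ \frac{a}{x+a}\ \le\ \frac{k+1}{x+k+1}. \qedhere
\]
\end{proof}

So \eqref{eq:question} asks whether the most optimistic bound of this shape is true. One might try to adapt the following short argument for $k=0$. Order the vertices uniformly at random and keep each vertex that precedes all of its neighbors. The kept set is independent, and $v$ is kept with probability $\frac1{d_v+1}$, so the expected size of the kept set is the Caro--Wei sum. For general $k$ the analogue keeps each vertex that is preceded by at most $k$ of its neighbors, which happens with probability $\min\{1,\frac{k+1}{d_v+1}\}$. This rule limits the earlier neighbors of a kept vertex but not the later ones, and the bound that it suggests is false. Take $k=1$ and $G=C_4$. Any three vertices of $C_4$ induce a path, whose middle vertex has two neighbors in the set, so $\alpha_1(C_4)=2$, while $4\cdot\frac23>2$. The share in \eqref{eq:question} gives $4\cdot\frac24=2$, which is exact. The denominator $d_v+k+1$ has a different origin, an edge count, to which we now turn.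

\section{A potential function and the regular case}\label{sec:regular}

To show that a set $S$ is large by counting edges, one wants many edges to enter $S$ from outside. For $k=0$ every maximal independent set has this property: each vertex outside it has a neighbor in it. For $k\ge1$ the analogue would be that each vertex outside $S$ has at least $k+1$ neighbors in $S$, and a largest $k$-independent set need not satisfy it. A vertex may be excluded from $S$ because one of its neighbors in $S$ is saturated, and not because it has many neighbors there. In the path $a\,b\,c$ with $k=1$, the set $\{a,b\}$ is a largest $1$-independent set, and $c$ has only one neighbor in it. The set $\{a,c\}$ is the one we want. To find such a set in general, we reward each vertex with $k+1$ and charge $1$ for each induced edge.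

\begin{lemma}\label{lem:potential}
Let $H$ be a graph and let $\Phi(S)=(k+1)|S|-e(S)$ for $S\subseteq V(H)$.
\begin{itemize}
\item[(a)] If $S$ maximizes $\Phi$, then $\deg_S(v)\ge k+1$ for every $v\notin S$.
\item[(b)] If $S$ has the smallest size among all maximizers of $\Phi$, then $S$ is $k$-independent.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $v\notin S$ we have $\Phi(S\cup\{v\})=\Phi(S)+(k+1)-\deg_S(v)$, and this is at most $\Phi(S)$.

(b) For $v\in S$ we have $\Phi(S\setminus\{v\})=\Phi(S)-(k+1)+\deg_S(v)$. The set $S\setminus\{v\}$ is smaller than $S$, so it is not a maximizer, and $\Phi(S\setminus\{v\})<\Phi(S)$. Thus $\deg_S(v)<k+1$.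
\end{proof}

The choice of a smallest maximizer in (b) is needed. In the path $a\,b\,c$ with $k=1$, both $\{a,c\}$ and $\{a,b,c\}$ reach the maximum value $\Phi=4$, and only the first is $1$-independent.

For regular graphs the lemma gives the theorem at once. Let $H$ be $D$-regular on $N$ vertices and let $S$ be any maximizer of $\Phi$. Summing the degrees of the vertices of $S$ counts each edge inside $S$ twice and each edge between $S$ and its complement once. By Lemma~\ref{lem:potential}(a),
\begin{equation}\label{eq:regularcount}
D|S|\;=\;2e(S)+\sum_{v\notin S}\deg_S(v)\;\ge\;(k+1)\bigl(N-|S|\bigr),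
\end{equation}
which rearranges to $|S|\ge\frac{(k+1)N}{D+k+1}=f(H)$. For a smallest maximizer $S$ we also have $\alpha_k(H)\ge|S|$, so $\alpha_k(H)\ge f(H)$. This is where the denominator comes from: a vertex of $S$ supplies $D$ edge ends, and a vertex outside $S$ demands $k+1$ of them.

\section{Weighted double counting and the function $Q$}\label{sec:weights}

When the degrees vary, the left side of \eqref{eq:regularcount} becomes $\sum_{v\in S}d_v$, and a small set of vertices of high degree can meet the whole demand. The remedy is to weight the vertices so that every vertex sees at most a fixed total weight in its neighborhood. Let $A$ be the adjacency matrix of $G$, and let $M=I+\frac1{k+1}A$, so that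
\[
(Mz)_v=z_v+\frac1{k+1}\sum_{u\sim v}z_u ,\qquad Q(z)=2\sum_v z_v-z^{T}Mz .
\]
The matrix $M$ is symmetric, has nonnegative entries, and has diagonal entries $1$. The \emph{support} of $z\in\mathbb{R}^V_{\ge0}$ is the set $\{v:z_v>0\}$.

\begin{lemma}\label{lem:weighted}
Let $z\in\mathbb{R}^V_{\ge0}$ have support $X$, and suppose that $(Mz)_v\le1$ for every $v\in X$. Then $\alpha_k(G)\ge\sum_v z_v$.
\end{lemma}

\begin{proof}
If $X$ is empty there is nothing to prove. Otherwise apply Lemma~\ref{lem:potential} to $H=G[X]$ and let $S\subseteq X$ be a smallest maximizer of $\Phi$. Then $S$ is $k$-independent in $G$, because $G[X]$ is an induced subgraph, and $\deg_S(v)\ge k+1$ for $v\in X\setminus S$. Let $\mathbf{1}_S$ be the indicator vector of $S$. For $v\in S$ we have $(M\mathbf{1}_S)_v=1+\frac{\deg_S(v)}{k+1}\ge1$, and for $v\in X\setminus S$ we have $(M\mathbf{1}_S)_v=\frac{\deg_S(v)}{k+1}\ge1$. Therefore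
\[
|S|\ \ge\ \sum_{v\in S}(Mz)_v\;=\;\mathbf{1}_S^{T}Mz\;=\;z^{T}M\mathbf{1}_S\;=\;\sum_{v\in X}z_v\,(M\mathbf{1}_S)_v\ \ge\ \sum_{v\in X}z_v .
\]
The first inequality uses $S\subseteq X$, the middle equality uses the symmetry of $M$, and the last inequality uses $z\ge0$.
\end{proof}

In a $D$-regular graph the constant vector $z_v=\frac{k+1}{D+k+1}$ satisfies $Mz=\mathbf{1}$, where $\mathbf{1}$ is the all-ones vector, and the lemma returns the bound of Section~\ref{sec:regular}. In general we need a vector $z$ as in the lemma with $\sum_v z_v\ge f(G)$. The two obvious candidates are $z=\varphi$ and a solution of $Mz=\mathbf{1}$. A small star shows that both can fail, and it shows what to do instead.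

\begin{example}\label{ex:star}
Let $k=1$ and let $G=K_{1,3}$ have center $c$ and leaves $1,2,3$. Here $\alpha_1(G)=3$, and $\varphi_c=\frac25$, $\varphi_i=\frac23$, so $f(G)=\frac{12}5$.

The vector $\varphi$ violates the hypothesis of Lemma~\ref{lem:weighted} at the center, since $(M\varphi)_c=\frac25+\frac12\cdot3\cdot\frac23=\frac75$. The system $Mz=\mathbf{1}$ reads $z_i=1-\frac{z_c}2$ and $z_c+\frac32\bigl(1-\frac{z_c}2\bigr)=1$. Its only solution is $z_c=-2$, $z_i=2$, which is not nonnegative, and whose sum $4$ exceeds $\alpha_1(G)$. So the sign condition in the lemma cannot be dropped.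

Now maximize $Q(z)=2z_c-z_c^2+\sum_{i=1}^3\bigl((2-z_c)z_i-z_i^2\bigr)$ over $z\ge0$. For $z_c\ge2$ every term is at most $0$. For $0\le z_c\le2$ the best choice is $z_i=1-\frac{z_c}2$, which gives $2z_c-z_c^2+3\bigl(1-\frac{z_c}2\bigr)^2=3-z_c-\frac{z_c^2}4$. The maximum is $3$, attained at $z_c=0$, $z_i=1$. The maximizer discards the center and solves $(Mz)_v=1$ on the vertices that remain. At the center $(Mz)_c=\frac32>1$, which explains why the lemma chooses $S$ inside the support.
\end{example}

The example is typical. The system $Mz=\mathbf{1}$ says that the gradient $2(\mathbf{1}-Mz)$ of $Q$ vanishes. A maximizer of $Q$ over the orthant is nonnegative by construction, and it satisfies the equations at every coordinate that is not zero, which is all that Lemma~\ref{lem:weighted} asks for. Moreover, the value of $Q$ at the maximizer turns out to be the sum of its coordinates, so every test vector gives a lower bound for that sum. The vector $\varphi$, which is not admissible as a weight, serves as the test vector.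

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
\emph{Existence of a maximizer.} Let $\|z\|$ be the Euclidean norm. For $z\ge0$ the last sum in \eqref{eq:Q} is nonnegative, and $\sum_v z_v\le\sqrt n\,\|z\|$ by the Cauchy--Schwarz inequality. So $Q(z)\le2\sqrt n\,\|z\|-\|z\|^2$, which is negative for $\|z\|>2\sqrt n$. The continuous function $Q$ attains a maximum on the compact set $\{z\ge0:\|z\|\le2\sqrt n\}$. This maximum is at least $Q(0)=0$, so it is the maximum over $\mathbb{R}^V_{\ge0}$. No concavity of $Q$ is needed.

\emph{The first inequality.} Let $z$ be a maximizer and $X$ its support. Fix $v\in X$ and let $\mathbf{e}_v$ be the corresponding unit vector. Since $M$ is symmetric with $M_{vv}=1$,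
\[
Q(z+t\,\mathbf{e}_v)=Q(z)+2t\bigl(1-(Mz)_v\bigr)-t^2 .
\]
Because $z_v>0$, the point $z+t\,\mathbf{e}_v$ lies in the orthant for all small $t$ of either sign. The function of $t$ above therefore has a local maximum at $t=0$, and its derivative there vanishes:
\[
(Mz)_v=1\qquad\text{for all }v\in X .
\]
It follows that $z^{T}Mz=\sum_{v\in X}z_v(Mz)_v=\sum_v z_v$, and hence $Q(z)=\sum_v z_v$. Lemma~\ref{lem:weighted} gives $\alpha_k(G)\ge\sum_v z_v=\max Q$.

\emph{The second inequality.} Write $-2y_uy_v=(y_u-y_v)^2-y_u^2-y_v^2$ for each edge $uv$, and note that $\sum_{uv\in E}(y_u^2+y_v^2)=\sum_v d_vy_v^2$. Since $1+\frac{d_v}{k+1}=\frac1{\varphi_v}$, we obtain for every $y\in\mathbb{R}^V$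
\begin{equation}\label{eq:decouple}
Q(y)=\sum_{v\in V}\Bigl(2y_v-\frac{y_v^2}{\varphi_v}\Bigr)+\frac1{k+1}\sum_{uv\in E}(y_u-y_v)^2 .
\end{equation}
The first sum has no interaction between vertices, and its term $2y_v-y_v^2/\varphi_v=\varphi_v-(y_v-\varphi_v)^2/\varphi_v$ is largest at $y_v=\varphi_v$, where it equals $\varphi_v$. This is why $\varphi$ is the vector to test. Setting $y=\varphi$ in \eqref{eq:decouple} gives
\[
\max Q\ \ge\ Q(\varphi)=f(G)+\frac1{k+1}\sum_{uv\in E}(\varphi_u-\varphi_v)^2 .
\]

\emph{The average degree.} Jensen's inequality states that $\frac1n\sum_{i=1}^n g(x_i)\ge g\bigl(\frac1n\sum_{i=1}^n x_i\bigr)$ for a convex function $g$, and that for strictly convex $g$ equality holds only if all $x_i$ are equal. The function $g(x)=\frac{k+1}{x+k+1}$ is strictly convex on $[0,\infty)$, since $g''(x)=\frac{2(k+1)}{(x+k+1)^3}>0$. Applied to the degrees, the inequality gives $f(G)\ge n\,g(\mathrm{d}(G))=\frac{(k+1)n}{\mathrm{d}(G)+k+1}$. The last inequality of the theorem holds because $k+1\ge1$.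
\end{proof}

In Example~\ref{ex:star} the chain of the theorem reads $3\ge3\ge\frac{12}5+\frac12\cdot3\cdot\bigl(\frac23-\frac25\bigr)^2=\frac{188}{75}$.

\begin{remark}
If $T$ is an independent set, then $Q(\mathbf{1}_T)=2|T|-|T|=|T|$. So $\max Q\ge\alpha(G)$ for every $k$, and for $k=0$ the first inequality of Theorem~\ref{thm:bound} is always an equality. For $k\ge1$ it can be strict. For $k=1$ and $G=K_2$, the equations $(Mz)_v=1$ on the support leave only the nonzero candidates $(1,0)$, $(0,1)$ and $(\frac23,\frac23)$, so $\max Q=\frac43<2=\alpha_1(K_2)$.
\end{remark}

\section{The cases of equality}\label{sec:equality}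

Call a graph $G$ \emph{tight} if $\alpha_k(G)=f(G)$. Both $\alpha_k$ and $f$ are additive over components: a set is $k$-independent exactly when its intersection with each component is, and degrees are computed within components. Since $\alpha_k\ge f$ on each component, $G$ is tight if and only if every component of $G$ is tight. If $G$ is tight, then the sum $\sum_{uv\in E}(\varphi_u-\varphi_v)^2$ in Theorem~\ref{thm:bound} vanishes, so $d_u=d_v$ for every edge $uv$, and every component is regular. It remains to find the connected regular tight graphs. For these we return to the count \eqref{eq:regularcount} and ask when it loses nothing.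

\begin{lemma}\label{lem:tight}
Let $H$ be a tight $D$-regular graph on $N$ vertices, and let $m=\alpha_k(H)=\frac{(k+1)N}{D+k+1}$.
\begin{itemize}
\item[(a)] $H$ has an independent set of size $m$.
\item[(b)] If $T$ is any independent set of size $m$ in $H$, then $\deg_T(v)=k+1$ for every $v\notin T$.
\end{itemize}
\end{lemma}

\begin{proof}
The value of $m$ satisfies $Dm=(k+1)(N-m)$. So if a maximizer of $\Phi$ has exactly $m$ vertices, then \eqref{eq:regularcount} is an equality for it: it spans no edge, and every vertex outside it has exactly $k+1$ neighbors in it.

Let $S$ be a smallest maximizer of $\Phi$. Then $|S|\ge m$ by \eqref{eq:regularcount}, and $|S|\le\alpha_k(H)=m$ by Lemma~\ref{lem:potential}(b). Hence $|S|=m$ and $e(S)=0$, which proves (a) and shows that $\max\Phi=(k+1)m$. An independent set $T$ of size $m$ has $\Phi(T)=(k+1)m$, so it is a maximizer with $m$ vertices, and (b) follows.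
\end{proof}

Thus a tight regular graph has a largest $k$-independent set that uses none of the $k$ edges allowed at each of its vertices. For $k\ge1$ this slack invites an exchange: remove one vertex $u$ of $T$ and insert two of its neighbors. Two cycles with $k=1$ show what can happen. In $C_6$ with vertices $1,\dots,6$ in cyclic order we have $f=3$, and exchanging $3\in T=\{1,3,5\}$ for $2$ and $4$ gives the $1$-independent set $\{1,2,4,5\}$, so $C_6$ is not tight. In $C_4$ with $T=\{1,3\}$ the same exchange gives $\{1,2,4\}$, and it fails because the vertex $1$ is adjacent to both inserted vertices. The next lemma says that this is the only obstruction when the inserted vertices are nonadjacent.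

\begin{lemma}\label{lem:exchange}
Let $H$, $m$ and $T$ be as in Lemma~\ref{lem:tight}(b), let $u\in T$, and let $v,w$ be distinct nonadjacent neighbors of $u$. Then $k=1$, and $v$ and $w$ have a common neighbor in $T\setminus\{u\}$.
\end{lemma}

\begin{proof}
The vertices $v,w$ are not in $T$, because $T$ is independent. The set $T^*=(T\setminus\{u\})\cup\{v,w\}$ has $m+1$ vertices, so some $x\in T^*$ has at least $k+1$ neighbors in $T^*$. By Lemma~\ref{lem:tight}(b), each of $v,w$ has exactly $k$ neighbors in $T\setminus\{u\}$, and since $v\not\sim w$ it has exactly $k$ neighbors in $T^*$. So $x\in T\setminus\{u\}$, and the neighbors of $x$ in $T^*$ are among $v,w$. This forces $k+1\le2$. If $k=0$, then neither $v$ nor $w$ has a neighbor in $T\setminus\{u\}$, so $x$ does not exist. Hence $k=1$, and $x$ is adjacent to both $v$ and $w$.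
\end{proof}

The three cases of Theorem~\ref{thm:equality} are visible here: the exchange gives an old vertex of $T$ at most two neighbors, which is harmless when $k\ge2$, cannot occur when $k=0$, and is a real obstruction only when $k=1$.

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
By the reduction above it suffices to show that a connected graph is tight if and only if it is $K_1$, or $k=0$ and it is a clique, or $k=1$ and it is $K_{2,\dots,2}$ with at least two parts.

\emph{These graphs are tight.} For every $k$ we have $\alpha_k(K_1)=1=f(K_1)$. For $k=0$ we have $\alpha(K_r)=1=r\cdot\frac1r=f(K_r)$. Let $k=1$ and let $H=K_{2,\dots,2}$ with $s\ge2$ parts. It is $(2s-2)$-regular on $2s$ vertices, so $f(H)=2s\cdot\frac{2}{2s}=2$. Any two vertices form a $1$-independent set. Among any three vertices at most one pair lies in a common part, so at most one pair is nonadjacent, and some vertex is adjacent to the other two. Hence no set of three or more vertices is $1$-independent, and $\alpha_1(H)=2$.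

\emph{There are no others.} Let $H$ be connected and tight, hence $D$-regular for some $D$. Let $m=\alpha_k(H)\ge1$, let $T$ be an independent set of size $m$, which exists by Lemma~\ref{lem:tight}(a), and fix $u\in T$. Let $N(u)$ be the set of the $D$ neighbors of $u$. We use twice the following fact: if $W$ is a nonempty set in which every vertex has $D$ neighbors in $W$, then no edge leaves $W$, so $W=V(H)$ because $H$ is connected.

\emph{Case 1: any two vertices of $N(u)$ are adjacent.} Then $W=\{u\}\cup N(u)$ is a clique on $D+1$ vertices, so $H=K_{D+1}$. An independent set in a clique has at most one vertex, so $m=1$. Since $m=\alpha_k(K_{D+1})=\min\{D+1,k+1\}$, either $D=0$ and $H=K_1$, or $k=0$ and $H$ is a clique.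

\emph{Case 2: $N(u)$ contains two nonadjacent vertices.} By Lemma~\ref{lem:exchange}, $k=1$. By Lemma~\ref{lem:tight}(b), each $w\in N(u)$ has exactly two neighbors in $T$; one is $u$, and we call the other $p(w)$. In this notation Lemma~\ref{lem:exchange} says:
\begin{equation}\label{eq:partner}
\text{if } v,w\in N(u) \text{ are distinct and } p(v)\ne p(w), \text{ then } v\sim w .
\end{equation}
We have to show that $p$ is constant and that each vertex of $N(u)$ misses exactly one other vertex of $N(u)$. The set $T$ alone says nothing more about edges inside $N(u)$, so we move two vertices of $N(u)$ into a new independent set and apply Lemma~\ref{lem:tight}(b) to it. This is where that lemma is needed for every independent set of size $m$.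

Let $v,v'\in N(u)$ be any two distinct nonadjacent vertices. By \eqref{eq:partner} they have the same partner $u^*=p(v)=p(v')$, so their neighbors in $T$ are exactly $u$ and $u^*$. Therefore
\[
T'=(T\setminus\{u,u^*\})\cup\{v,v'\}
\]
is independent of size $m$. Let $w\in N(u)\setminus\{v,v'\}$. Then $w\notin T'$, so $w$ has exactly two neighbors in $T'$. If $p(w)\ne u^*$, then $p(w)\in T'$, and $w\sim v$ and $w\sim v'$ by \eqref{eq:partner}; this gives three neighbors in $T'$, a contradiction. So $p(w)=u^*$. Then $w$ has no neighbor in $T\setminus\{u,u^*\}$, and its two neighbors in $T'$ must be $v$ and $v'$. We have shown: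
\begin{itemize}
\item[(i)] every vertex of $N(u)$ is adjacent to one and the same vertex $u^*\in T\setminus\{u\}$;
\item[(ii)] if $v,v'\in N(u)$ are distinct and nonadjacent, then $v$ is adjacent to every vertex of $N(u)\setminus\{v,v'\}$.
\end{itemize}

Let $W=\{u,u^*\}\cup N(u)$, a set of $D+2$ vertices. Each of $u,u^*$ is adjacent to the $D$ vertices of $N(u)$, by (i). Let $v\in N(u)$. If $v$ were adjacent to all other vertices of $N(u)$, it would have $(D-1)+2>D$ neighbors. So $v$ has a nonneighbor $v'\ne v$ in $N(u)$, and by (i) and (ii) it has $(D-2)+2=D$ neighbors in $W$. Hence $W=V(H)$. Now $H$ is $D$-regular on $D+2$ vertices, so every vertex has exactly one nonneighbor other than itself, and the nonadjacent pairs form a perfect matching. Thus $H=K_{2,\dots,2}$ with $\frac{D+2}2$ parts, and there are at least two parts because $D=|N(u)|\ge2$.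
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:average}]
By Theorem~\ref{thm:bound}, $\alpha_k(G)\ge f(G)\ge\frac{(k+1)n}{\mathrm{d}(G)+k+1}$, and the two ends agree exactly when both inequalities are equalities. The first is an equality exactly for the graphs in Theorem~\ref{thm:equality}. The second is Jensen's inequality for the strictly convex function $g(x)=\frac{k+1}{x+k+1}$, so it is an equality exactly when all degrees are equal. If $k\ge2$ and $G$ has an edge, the first inequality is strict, and so $\alpha_k(G)$ exceeds both bounds.
\end{proof}

\begin{remark}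
For $k\ge2$ the strict inequality leaves no room for a constant factor. For $N\ge k+1$ we have $\alpha_k(K_N)=k+1$ and $f(K_N)=\frac{(k+1)N}{N+k}$, so $\alpha_k(K_N)/f(K_N)=1+\frac kN$, which tends to $1$ as $N\to\infty$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BCHN}
Asen Bojilov, Yair Caro, Adriana Hansberg, Nedyalko Nenov,
\emph{Partitions of graphs into small and large sets},
arXiv:1205.1727 (2012).

\end{thebibliography}
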